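\title{Fourier algebras without approximate identities}

\begin{abstract}
We show that the Fourier algebra $A(G)$ of a locally compact group $G$ need not have an approximate identity, bounded or unbounded. It has none for $G=SL(3,\mathbb R)\times\mathbb T^\infty$, $SL(3,\mathbb R)\times\mathbb T$, $SL(3,\mathbb R)\times\mathbb R$ and $SL(n,\mathbb R)$ with $n\ge 4$. The proof has two independent parts. In $A(SL(3,\mathbb R))$ there is a norm-compact set on which no element acts approximately as a unit. A biorthogonal system built from the normal derivative on the sphere in $\mathbb T^3$ then compresses such a compact set into a single function on the product group. For every non-discrete locally compact abelian group $H$ we obtain that $A(G\times H)$ has an approximate identity if and only if $A(G)$ has approximate units uniformly on compact sets, and that $G$ has the approximation property of Haagerup and Kraus if and only if $A(G\times SU(2)\times\mathbb T)$ has an approximate identity.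
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure, and let $\lambda$ be its left regular representation on $L^2(G)$, $(\lambda(s)\xi)(t)=\xi(s^{-1}t)$. The \emph{Fourier algebra} $A(G)$ in the sense of Eymard consists of the coefficient functions
\[
u(s)=\langle\lambda(s)\xi,\eta\rangle\qquad(\xi,\eta\in L^2(G));
\]
equivalently, of the functions $f*\check g$ with $f,g\in L^2(G)$, where $\check g(s)=g(s^{-1})$. Let $VN(G)$ be the von Neumann algebra generated by the operators $\lambda(s)$. The pairing $\langle T,u\rangle=\langle T\xi,\eta\rangle$ identifies $A(G)$ with the predual of $VN(G)$, and with this norm and pointwise multiplication $A(G)$ is a commutative Banach algebra. An \emph{approximate identity} for $A(G)$ is a net $(w_\iota)$ in $A(G)$ with $\|w_\iota u-u\|\to0$ for every $u\in A(G)$. The net is not required to be bounded in norm. The source of the following problem is the paper \cite{LT} of Ludwig and Turowska.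

\medskip
\noindent\textbf{Question.} Does $A(G)$ have an approximate identity for every locally compact group $G$?
\medskip

Elements of $A(G)$ vanish at infinity, so one should think of $w_\iota$ as a cutoff function, and the question asks whether elements of $A(G)$ can be cut off without much loss in norm. If $G$ is compact, the constant $1$ is an identity. If $G$ is abelian, $A(G)$ is the convolution algebra $L^1(\widehat G)$, and probability densities concentrating at the neutral element form a bounded approximate identity. It is known more generally that $A(G)$ has a bounded approximate identity when $G$ is amenable.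

For an arbitrary $G$ the following observation suggests a positive answer. If $\xi',\eta'$ are continuous with compact support, their coefficient function $u'$ vanishes outside the compact set $(\operatorname{supp}\eta')(\operatorname{supp}\xi')^{-1}$, and such $u'$ are dense in $A(G)$. Some $w\in A(G)$ equals $1$ on that set, so $wu'=u'$ exactly. Hence a dense subspace has exact units, and for general $u$ we get
\[
\|wu-u\|=\|w(u-u')-(u-u')\|\le(1+\|w\|)\,\|u-u'\|.
\]
The only obstacle is a race: as $u'$ approaches $u$ its support grows, and $\|w\|$ may grow with it. Since no bound on the net is required, one would guess that a clever choice of $w$ always wins. The answer is nevertheless no.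

An approximate identity exists if and only if for every \emph{finite} set $\mathcal F\subset A(G)$ and every $\varepsilon>0$ some $w\in A(G)$ satisfies $\|wu-u\|\le\varepsilon$ on $\mathcal F$: such elements $w$, indexed by the pairs $(\mathcal F,\varepsilon)$, form the required net, and the converse holds because the index set of a net is directed. The condition that governs our results replaces finite sets by compact ones.

\begin{definition}\label{def:P}
A locally compact group $G$ has \emph{property} (P) if for every norm-compact set $\mathcal C\subset A(G)$ and every $\varepsilon>0$ there is $w\in A(G)$ with $\|wu-u\|\le\varepsilon$ for all $u\in\mathcal C$.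
\end{definition}

Property (P) implies that an approximate identity exists. It follows in turn from the existence of a bounded one: cover $\mathcal C$ by finitely many balls of small radius $\eta$ and use $\|wu-u\|\le(1+\|w\|)\eta+\|wu'-u'\|$ for the center $u'$ of a ball that contains $u$. For unbounded nets this argument is not available.

Throughout, $\mathbb T=\mathbb R/2\pi\mathbb Z$ and $\mathbb T^\infty=\mathbb T^{\mathbb N}$.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] $SL(3,\mathbb R)$ fails \textup{(P)}.
\item[(b)] If $G$ fails \textup{(P)}, then $A(G\times\mathbb T^\infty)$ has no approximate identity; there is even $U\in A(G\times\mathbb T^\infty)$ with $U\notin\overline{A(G\times\mathbb T^\infty)\,U}$.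
\end{itemize}
Hence $A(SL(3,\mathbb R)\times\mathbb T^\infty)$ has no approximate identity.
\end{theorem}

This answers the question in the negative. The infinite torus can be replaced by much smaller groups.

\begin{theorem}\label{thm:abelian}
Let $G$ be a locally compact group and $H$ a non-discrete locally compact abelian group. Then $A(G\times H)$ has an approximate identity if and only if $G$ has \textup{(P)}.
\end{theorem}

\begin{corollary}\label{cor:nondiscrete}
If $L$ is a non-discrete locally compact group and $A(G\times L)$ has an approximate identity, then $G$ has \textup{(P)}. Hence $A(\mathcal G)$ has no approximate identity whenever $\mathcal G$ contains a closed subgroup isomorphic to $SL(3,\mathbb R)\times L$ with $L$ non-discrete; for example for $\mathcal G=SL(3,\mathbb R)\times\mathbb T$, $SL(3,\mathbb R)\times\mathbb R$ and $SL(n,\mathbb R)$, $n\ge4$.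
\end{corollary}

The last theorem concerns the approximation property AP of Haagerup and Kraus \cite{HK}, whose definition is recalled in Section~\ref{sec:AP}.

\begin{theorem}\label{thm:AP}
For a locally compact group $G$ the following are equivalent:
\begin{itemize}
\item[(i)] $G$ has the AP;
\item[(ii)] $A(G\times L)$ has an approximate identity for every locally compact group $L$ with the AP;
\item[(iii)] $A(G\times SU(2)\times\mathbb T)$ has an approximate identity.
\end{itemize}
\end{theorem}

For example, $SL(3,\mathbb Z)$ lacks the AP by Lafforgue and de la Salle \cite{LdlS}, so $A(SL(3,\mathbb Z)\times SU(2)\times\mathbb T)$ has no approximate identity. All these examples contain a non-discrete factor in a closed subgroup. We do not determine whether $A(SL(3,\mathbb R))$ itself has an approximate identity, nor whether there is a discrete group whose Fourier algebra has none.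

The two parts of Theorem~\ref{thm:main} are independent. For (b), duality turns the failure of (P) into a relation between two \emph{sequences}, and the desired $U$ corresponds to the same relation with a \emph{single} term (Section~\ref{sec:dual}). The passage from many terms to one uses a functional on $A(\mathbb T^3)$ that differentiates across the unit sphere (Sections~\ref{sec:sphere} and~\ref{sec:systems}). Part (a), proved in Section~\ref{sec:SL3}, is a rigidity estimate for functions that are bi-invariant under $SO(3)$. Section~\ref{sec:nondiscrete} transports the functionals from $\mathbb T^\infty$ to any non-discrete abelian group, and Section~\ref{sec:AP} proves Theorem~\ref{thm:AP}.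

\section{Fourier algebras and projective tensor products}\label{sec:background}

We use the following standard facts, due to Eymard and, for (F6), to Herz.
\begin{itemize}
\item[(F1)] $A(G)'=VN(G)$ with $\langle\lambda(s),u\rangle=u(s)$, and $A(G)\subset C_0(G)$ with $\|u\|_\infty\le\|u\|$.
\item[(F2)] If $u(s)=\langle\lambda(s)\xi,\eta\rangle$, then $\|u\|\le\|\xi\|\,\|\eta\|$, and $\xi,\eta$ can be chosen with equality.
\item[(F3)] Left and right translations are isometries of $A(G)$, and for fixed $u$ the translate $g\mapsto u(sgt)$ depends norm-continuously on $(s,t)$. Both claims follow from (F2) and $u(sgt)=\langle\lambda(g)\lambda(t)\xi,\lambda(s^{-1})\eta\rangle$.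
\item[(F4)] For a bounded measure $\nu$ on $G$, the operator $\lambda(\nu)=\int\lambda(s)\,d\nu(s)\in VN(G)$ satisfies $\langle\lambda(\nu),u\rangle=\int u\,d\nu$.
\item[(F5)] For every compact subset of $G$ some $u\in A(G)$ equals $1$ on it.
\item[(F6)] For a closed subgroup $L$, restriction $A(G)\to A(L)$ is a contractive surjective homomorphism. Hence the restrictions of an approximate identity of $A(G)$ form one of $A(L)$.
\end{itemize}
For a locally compact abelian group $H$ with dual group $\widehat H$, the map that sends $c\in L^1(\widehat H)$ to the function $h\mapsto\int c(\chi)\chi(h)\,d\chi$ is an isometric isomorphism of the convolution algebra $L^1(\widehat H)$ onto $A(H)$. If $H$ is compact, then $A(H)=\ell^1(\widehat H)$, so a functional on $A(H)$ is the same as a bounded family of values on the characters.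

The \emph{projective tensor product} $E\,\widehat\otimes\,F$ of Banach spaces is the completion of $E\otimes F$ in the norm $\inf\sum\|x_k\|\,\|y_k\|$, the infimum taken over all representations $\sum x_k\otimes y_k$. Bounded bilinear maps on $E\times F$ correspond to bounded linear maps on $E\,\widehat\otimes\,F$ of the same norm. Every element is a series $\sum_k x_k\otimes y_k$ with $\sum\|x_k\|\,\|y_k\|<\infty$, and the closed unit ball is the closed convex hull of the tensors $x\otimes y$ with $\|x\|,\|y\|\le1$. For a measure $\nu$ one has $L^1(\nu)\,\widehat\otimes\,E=L^1(\nu;E)$, the space of Bochner integrable functions. The projective tensor product of two Banach algebras is a Banach algebra.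

For functions $u$ on $G$ and $v$ on $H$ put $(u\otimes v)(s,h)=u(s)v(h)$. We shall define functionals on $A(G\times H)$ by prescribing them on such products. The next lemma makes this legitimate, and its proof uses that $H$ is abelian.

\begin{lemma}\label{lem:tensor}
For $H$ abelian, $A(G\times H)=A(G)\,\widehat\otimes\,A(H)=L^1(\widehat H;A(G))$ isometrically.
\end{lemma}

\begin{proof}
If $u$ and $v$ are the coefficient functions of $(\xi,\eta)$ and $(\xi',\eta')$, then $u\otimes v$ is the coefficient function of $(\xi\otimes\xi',\eta\otimes\eta')$, so $\|u\otimes v\|\le\|u\|\,\|v\|$ by (F2). This gives a contraction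
\[
J:L^1(\widehat H;A(G))=A(G)\,\widehat\otimes\,A(H)\to A(G\times H),\qquad J(c)(s,h)=\int_{\widehat H}\chi(h)\,c_\chi(s)\,d\chi;
\]
the formula holds for elementary tensors, and both sides are continuous in $c$ by (F1).

\emph{Every $U$ has a preimage of norm at most $\|U\|$.} The Fourier transform in $H$ identifies $L^2(G\times H)$ with $L^2(\widehat H;L^2(G))$ in such a way that $\lambda(s,h)$ acts by $(\xi_\chi)_\chi\mapsto(\chi(h)\lambda(s)\xi_\chi)_\chi$. Write $U$ as the coefficient function of $\xi,\eta$ with $\|\xi\|\,\|\eta\|=\|U\|$, and put $c_\chi=\langle\lambda(\cdot)\xi_\chi,\eta_\chi\rangle$. The map $\chi\mapsto c_\chi\in A(G)$ is measurable, because by (F2) a coefficient function depends continuously on its two vectors, and $\int\|c_\chi\|\,d\chi\le\int\|\xi_\chi\|\,\|\eta_\chi\|\,d\chi\le\|U\|$. By construction $J(c)=U$.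

\emph{$J$ is injective.} Let $J(c)=0$. After a change on a null set, $c$ takes values in a separable subspace $Y\subset A(G)$. Take a dense sequence $(y_i)$ in $Y$ and points $s_i\in G$ with $|y_i(s_i)|=\|y_i\|_\infty$; then $\|y\|_\infty=\sup_i|y(s_i)|$ for all $y\in Y$ by (F1). For each $i$ the integrable function $\chi\mapsto c_\chi(s_i)$ has vanishing Fourier transform, so it vanishes almost everywhere. Outside a countable union of null sets, $c_\chi=0$.

A contractive injection with norm-preserving preimages is an isometric isomorphism.
\end{proof}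

\section{The dual form of the failure of (P)}\label{sec:dual}

By the Hahn--Banach theorem, $U\notin\overline{A(\mathcal G)U}$ holds if and only if some $X\in A(\mathcal G)'$ satisfies $\langle X,WU\rangle=0$ for all $W\in A(\mathcal G)$ and $\langle X,U\rangle=1$. The failure of (P) has the same description with a series in place of the single pairing. We use Grothendieck's lemma: a compact subset of a Banach space lies in the closed convex hull of a sequence that tends to $0$ in norm.

\begin{lemma}\label{lem:dual}
If $G$ fails \textup{(P)}, there are $X_k\in VN(G)$ and $u_k\in A(G)$, $k\ge1$, with $\sup_k\|X_k\|<\infty$, $\sum_k\|u_k\|<\infty$ and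
\begin{equation}\label{eq:dual}
\sum_k\langle X_k,uu_k\rangle=0\quad\text{for all }u\in A(G),\qquad\sum_k\langle X_k,u_k\rangle=1.
\end{equation}
\end{lemma}

\begin{proof}
Let (P) fail for $\mathcal C$ and $\varepsilon$, and let $\mathcal C$ lie in the closed convex hull of a null sequence $(y_k)$. For fixed $w$ the set $\{u:\|wu-u\|\le\varepsilon\}$ is closed and convex and does not contain $\mathcal C$, so $\sup_k\|wy_k-y_k\|>\varepsilon$. Thus in the Banach space $c_0(A(G))$ of null sequences, $(y_k)$ has distance at least $\varepsilon$ from the linear subspace $\{(wy_k)_k:w\in A(G)\}$. Since $c_0(A(G))'=\ell^1(VN(G))$, the Hahn--Banach theorem gives $Y_k\in VN(G)$ with $\sum\|Y_k\|<\infty$, $\sum\langle Y_k,wy_k\rangle=0$ for all $w$, and $\sum\langle Y_k,y_k\rangle=1$. Put $X_k=Y_k/\|Y_k\|$ and $u_k=\|Y_k\|y_k$ if $Y_k\ne0$, and $X_k=0$, $u_k=0$ otherwise. Then $\langle X_k,uu_k\rangle=\langle Y_k,uy_k\rangle$, $\langle X_k,u_k\rangle=\langle Y_k,y_k\rangle$ and $\sum\|u_k\|\le\sup_k\|y_k\|\sum\|Y_k\|$.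
\end{proof}

The task is to merge the series \eqref{eq:dual} into one term, using an extra abelian factor $H$ to store the index $k$. Try $U=\sum_ju_j\otimes v_j$ and $X=\sum_kX_k\otimes p_k$ with $v_j\in A(H)$ and $p_k\in A(H)'$. Formally,
\[
\langle X,(u\otimes w)U\rangle=\sum_{j,k}p_k(v_jw)\,\langle X_k,uu_j\rangle .
\]
All we know is that the diagonal terms $\langle X_k,uu_k\rangle$ sum to zero \emph{with equal weights}. So we need, for every $w\in A(H)$,
\begin{equation}\label{eq:wish}
p_k(v_jw)=\delta_{jk}\,\mu(w)
\end{equation}
with one nonzero functional $\mu$ that does not depend on $k$. The two obvious choices each miss one half of \eqref{eq:wish}. On $H=\mathbb Z$, with $v_j$ the indicator of $\{j\}$ and $p_k$ the evaluation at $k$, we get $p_k(v_jw)=\delta_{jk}w(k)$: the weights are unequal. On $H=\mathbb T$, with $v_j(x)=e^{ijx}$ and $p_k$ the $k$-th Fourier coefficient, we get $p_k(v_jw)=\widehat w(k-j)$: the diagonal is right, but the other terms survive.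

Condition \eqref{eq:wish} itself tells us what to look for. For $j\ne k$, apply it first with the pair $(j,j)$ and then with the pair $(k,j)$:
\[
\mu(v_kw)=p_j(v_j\cdot v_kw)=p_j(v_k\cdot v_jw)=0 .
\]
So $\mu$ annihilates the ideal generated by $v_k$, while $p_k(v_kw)=\mu(w)$ and $p_k(v_k^2w)=\mu(v_kw)=0$. This is how a first derivative behaves. For smooth functions on $\mathbb R^d$, the coordinate functions $v_j(x)=x_j$ and the functionals $p_k(w)=\partial_kw(0)$, $\mu(w)=w(0)$ satisfy \eqref{eq:wish} by the Leibniz rule. On $A(\mathbb T^d)$, however, $w\mapsto\partial_kw(0)$ takes the value $in_k$ at the character $e^{in\cdot x}$ and is unbounded. We must spread the derivative over a set whose Fourier transform decays fast enough to absorb the factor $|n|$.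

\section{The normal derivative on the sphere in $\mathbb T^3$}\label{sec:sphere}

View the unit sphere $S^2\subset(-\pi,\pi)^3$ as a subset of $\mathbb T^3$, let $\sigma$ be its normalized surface measure, write $\sigma(w)=\int w\,d\sigma$, and let $\chi_n(x)=e^{in\cdot x}$ for $n\in\mathbb Z^3$.

\begin{lemma}\label{lem:sphere}
There are $v\in A(\mathbb T^3)$, $p\in A(\mathbb T^3)'$ and $\gamma<1$ such that
\begin{equation}\label{eq:sphere}
p(vw)=\sigma(w),\qquad\sigma(vw)=0\qquad(w\in A(\mathbb T^3)),
\end{equation}
and such that $\alpha(n)=\sigma(\chi_n)$ and $\beta(n)=p(\chi_n)$ satisfy $\alpha(0)=1$, $\beta(0)=0$, $|\beta(n)|\le2$ for all $n$, and $|\alpha(n)|\le\gamma$ for $n\ne0$.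
\end{lemma}

\begin{proof}
The image of $\sigma$ under the projection onto an axis is the uniform probability measure on $[-1,1]$. So for $n\ne0$ and $r>0$,
\[
\int_{S^2}\chi_n(r\omega)\,d\sigma(\omega)=\frac12\int_{-1}^1e^{ir|n|t}\,dt=\frac{\sin r|n|}{r|n|}.
\]
Hence $\alpha(n)=\sin|n|/|n|$. This equals $\sin1$ if $|n|=1$ and has modulus at most $2^{-1/2}$ if $|n|\ge\sqrt2$, so $\gamma=\max(\sin1,2^{-1/2})<1$ works. Differentiating in $r$ gives $r^{-1}\cos r|n|-r^{-2}|n|^{-1}\sin r|n|$, which is bounded uniformly in $n\neq0$ and in $r$ near $1$. Put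
\[
\beta(n)=\cos|n|-\frac{\sin|n|}{|n|}\quad(n\ne0),\qquad\beta(0)=0 .
\]
Then $|\beta|\le2$, so $p(\chi_n)=\beta(n)$ defines $p\in A(\mathbb T^3)'$. A smooth function $w$ on $\mathbb T^3$ has rapidly decreasing Fourier coefficients, so it belongs to $A(\mathbb T^3)$, and the series for $\int w(r\omega)\,d\sigma(\omega)$ may be differentiated term by term:
\[
p(w)=\frac{d}{dr}\Big|_{r=1}\int_{S^2}w(r\omega)\,d\sigma(\omega)=\int_{S^2}\partial_rw\,d\sigma .
\]
Let $v$ be the product of $(|x|^2-1)/2$ with a smooth cutoff that has compact support in $(-\pi,\pi)^3$ and equals $1$ near $S^2$. Then $v=0$ and $\partial_rv=1$ on $S^2$, so for smooth $w$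
\[
p(vw)=\int_{S^2}(\partial_rv\cdot w+v\,\partial_rw)\,d\sigma=\sigma(w),\qquad\sigma(vw)=0 .
\]
Trigonometric polynomials are dense in $A(\mathbb T^3)$ and all terms are continuous in $w$, so \eqref{eq:sphere} holds in general.
\end{proof}

The decay $|\alpha(n)|\le1/|n|$ is exactly what pays for one derivative. On $\mathbb T$ the same recipe, with the sphere $\{-1,1\}$, gives the average $\cos rn$ and the derivative $-n\sin n$. This is unbounded: otherwise $\sin n\to0$, and then $\sin(n+1)=\sin n\cos1+\cos n\sin1$ would force $\cos n\to0$ as well.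

\begin{example}[two terms]\label{ex:two}
Let $X_1,X_2\in VN(G)$ and $u_1,u_2\in A(G)$ be arbitrary. On $G\times\mathbb T^3\times\mathbb T^3$ put
\[
U=u_1\otimes v\otimes1+u_2\otimes1\otimes v,\qquad X=X_1\otimes p\otimes\sigma+X_2\otimes\sigma\otimes p ,
\]
where $X$ is a bounded functional by Lemma~\ref{lem:tensor}. For $W=u\otimes w_1\otimes w_2$ we have $WU=uu_1\otimes vw_1\otimes w_2+uu_2\otimes w_1\otimes vw_2$, and $\langle X,WU\rangle$ is the sum of four terms:
\begin{align*}
&\langle X_1,uu_1\rangle\,p(vw_1)\,\sigma(w_2)+\langle X_2,uu_1\rangle\,\sigma(vw_1)\,p(w_2)\\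
&\qquad+\langle X_1,uu_2\rangle\,p(w_1)\,\sigma(vw_2)+\langle X_2,uu_2\rangle\,\sigma(w_1)\,p(vw_2).
\end{align*}
By \eqref{eq:sphere} the two mixed terms vanish, because there $v$ meets $\sigma$, and in the other two $v$ turns $p$ into $\sigma$. Therefore
\[
\langle X,WU\rangle=\sigma(w_1)\sigma(w_2)\bigl(\langle X_1,uu_1\rangle+\langle X_2,uu_2\rangle\bigr),
\]
and the same computation without $u$ and with $w_1=w_2=1$ gives $\langle X,U\rangle=\langle X_1,u_1\rangle+\langle X_2,u_2\rangle$. A relation \eqref{eq:dual} with two terms on $G$ has become a relation with one term on $G\times\mathbb T^6$.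
\end{example}

With infinitely many terms one new difficulty appears. The sequence $(X_k)$ is only bounded, so the triangle inequality does not show that $X=\sum X_k\otimes p_k$ is bounded. The last three properties in Lemma~\ref{lem:sphere} take care of this.

\section{Biorthogonal systems}\label{sec:systems}

\begin{definition}\label{def:system}
Let $H$ be a locally compact abelian group. A \emph{biorthogonal system} on $H$ consists of sequences $(v_k)$ in $A(H)$ and $(p_k)$ in $A(H)'$ and a functional $\mu\in A(H)'$, $\mu\ne0$, such that
\begin{itemize}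
\item[(S1)] $\sup_k\|v_k\|<\infty$;
\item[(S2)] there is $\Gamma<\infty$ with $\sum_k|p_k(w)|\le\Gamma\|w\|$ for all $w\in A(H)$;
\item[(S3)] $p_k(v_jw)=\delta_{jk}\,\mu(w)$ for all $j,k$ and all $w\in A(H)$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:merge}
Let $G$ fail \textup{(P)} and let $H$ carry a biorthogonal system. Then there is $U\in A(G\times H)$ with $U\notin\overline{A(G\times H)\,U}$. In particular $A(G\times H)$ has no approximate identity.
\end{proposition}

\begin{proof}
Take $X_k,u_k$ from Lemma~\ref{lem:dual} and $w_0\in A(H)$ with $\mu(w_0)=1$. By (S2) the bilinear form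
\[
(u,w)\mapsto\sum_kp_k(w)\langle X_k,u\rangle
\]
on $A(G)\times A(H)$ is bounded by $\Gamma\sup_k\|X_k\|$. By Lemma~\ref{lem:tensor} it defines a bounded functional $X$ on $A(G\times H)$. By (S1) the series $U=\sum_ju_j\otimes v_jw_0$ converges absolutely in $A(G\times H)$. For $u\in A(G)$ and $w\in A(H)$, continuity of $X$ and of the product, (S3) and \eqref{eq:dual} give
\[
\langle X,(u\otimes w)U\rangle=\sum_j\sum_kp_k(v_jww_0)\langle X_k,uu_j\rangle=\mu(ww_0)\sum_j\langle X_j,uu_j\rangle=0 .
\]
The functions $u\otimes w$ span a dense subspace by Lemma~\ref{lem:tensor}, so $X$ vanishes on $\overline{A(G\times H)U}$. On the other hand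
\[
\langle X,U\rangle=\sum_j\sum_kp_k(v_jw_0)\langle X_k,u_j\rangle=\mu(w_0)\sum_j\langle X_j,u_j\rangle=1 .
\]
An approximate identity $(W_\iota)$ would give $W_\iota U\to U$, which is impossible.
\end{proof}

\begin{lemma}\label{lem:torus}
$\mathbb T^\infty$ carries a biorthogonal system with $\mu(1)=1$.
\end{lemma}

\begin{proof}
Write $\mathbb T^\infty=(\mathbb T^3)^{\mathbb N}$ with points $x=(x_j)$. The dual group $\Lambda=\bigoplus_{\mathbb N}\mathbb Z^3$ consists of the sequences $n=(n_j)$ with finitely many $n_j\ne0$, the characters are $\chi_n(x)=\prod_j\chi_{n_j}(x_j)$, and $A(\mathbb T^\infty)=\ell^1(\Lambda)$. With the notation of Lemma~\ref{lem:sphere} put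
\[
v_k(x)=v(x_k),\qquad p_k(\chi_n)=\beta(n_k)\prod_{j\ne k}\alpha(n_j),\qquad\mu(\chi_n)=\prod_j\alpha(n_j).
\]
The products are finite because $\alpha(0)=1$, and they are bounded by $2$ and $1$, so $p_k,\mu\in A(\mathbb T^\infty)'$ and $\mu(1)=1$. The function $v_k$ has the Fourier coefficients of $v$, placed in the $k$-th coordinate, so $\|v_k\|=\|v\|$. This is (S1).

For (S3) it suffices, by linearity and continuity, to take $w=\chi_n$. Expand $v$ in its Fourier series; multiplication by $v_j$ then affects only the $j$-th coordinate of $n$. By \eqref{eq:sphere},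
\[
p_k(v_k\chi_n)=p(v\chi_{n_k})\prod_{i\ne k}\alpha(n_i)=\mu(\chi_n),\qquad p_k(v_j\chi_n)=\beta(n_k)\,\sigma(v\chi_{n_j})\prod_{i\ne j,k}\alpha(n_i)=0\quad(j\ne k).
\]

For (S2), let $n$ have exactly $r$ nonzero coordinates. Since $\beta(0)=0$, only the $r$ indices $k$ with $n_k\ne0$ contribute to $\sum_k|p_k(\chi_n)|$. For each of them the product contains $r-1$ factors of modulus at most $\gamma$, and its other factors equal $1$. So
\[
\sum_k|p_k(\chi_n)|\le2r\gamma^{r-1}\le\Gamma:=\sup_{r\ge1}2r\gamma^{r-1},
\]
and $\Gamma<\infty$ because $\gamma<1$. For $w=\sum_nc(n)\chi_n$ we get $\sum_k|p_k(w)|\le\sum_n|c(n)|\sum_k|p_k(\chi_n)|\le\Gamma\|w\|$.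
\end{proof}

Theorem~\ref{thm:main}(b) follows from Proposition~\ref{prop:merge} and Lemma~\ref{lem:torus}.

\begin{remark}\label{rem:discrete}
A discrete abelian group $H$ carries no biorthogonal system. Let $w$ be the indicator of a point $h$, so that $v_jw=v_j(h)w$. If $\mu(w)\ne0$, then $v_1(h)p_1(w)=\mu(w)$ gives $p_1(w)\ne0$, then $v_2(h)p_1(w)=0$ gives $v_2(h)=0$, and then $\mu(w)=v_2(h)p_2(w)=0$, a contradiction. So $\mu$ vanishes on the finitely supported functions, which are dense in $A(H)$.
\end{remark}

\section{$SL(3,\mathbb R)$ fails (P)}\label{sec:SL3}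

This section follows the ideas of Lafforgue and de la Salle \cite{LdlS}. Let $G=SL(3,\mathbb R)$ and $K=SO(3)$. If $w\in A(G)$ acts almost as a unit, then $1-w$ is small on a compact set and tends to $1$ at infinity. We average $1-w$ over $K$ on both sides, which leaves a function of the singular values, and we follow it along a path to infinity. The increments along the path turn out to be exponentially small multiples of norms $\|u-wu\|$ for explicit $u$ of norm at most $1$. The exponential gain lets us rescale these $u$ into a compact set.

\subsection{A H\"older estimate on $SO(3)$}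

Let $K_0=\{1\}\times SO(2)\subset K$ be the stabilizer of the first basis vector $e_1$. For $\delta\in[-1,1]$ put
\[
k_\delta=\begin{pmatrix}\delta&-\sqrt{1-\delta^2}&0\\ \sqrt{1-\delta^2}&\delta&0\\0&0&1\end{pmatrix},
\]
and let $\tau_\delta$ be the image of the Haar probability measure of $K_0\times K_0$ under $(\kappa,\kappa')\mapsto\kappa k_\delta\kappa'$. Point masses are not close in $VN(K)$: if $k^{-1}k'$ is a rotation by $\pi/m$, its restriction to its own circle subgroup shows that $\lambda_K(k^{-1}k')$ has the eigenvalue $-1$, so $\|\lambda_K(k)-\lambda_K(k')\|=2$ however large $m$ is. Averaging over $K_0$ on both sides changes this.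

\begin{lemma}\label{lem:holder}
$\|\lambda_K(\tau_\delta)-\lambda_K(\tau_0)\|\le4|\delta|^{1/2}$ for $|\delta|\le\frac12$.
\end{lemma}

\begin{proof}
The irreducible representations of $K$ are the representations $\pi_l$, $l\ge0$, on the spaces of spherical harmonics of degree $l$, of dimension $2l+1$, with $(\pi_l(k)y)(x)=y(k^{-1}x)$. The $K_0$-fixed vectors of $\pi_l$ are the multiples of $z(x)=P_l(x_1)$, where $P_l$ is the Legendre polynomial, $P_l(1)=1$. Let $\Pi$ be the orthogonal projection onto $\mathbb Cz$; it is the average of $\pi_l(\kappa)$ over $K_0$, so $\pi_l(\tau_\delta)=\Pi\pi_l(k_\delta)\Pi$. Evaluation at $e_1$ is a $K_0$-invariant functional, so $y(e_1)=\langle y,z\rangle/\langle z,z\rangle$ for all $y$ in the space of $\pi_l$. With $y=\pi_l(k_\delta)z$ this gives $\pi_l(\tau_\delta)=z(k_\delta^{-1}e_1)\Pi=P_l(\delta)\Pi$. By the Peter--Weyl theorem, $\lambda_K$ is a direct sum of copies of the $\pi_l$ in which every $l$ occurs, so the norm in question is $\sup_l|P_l(\delta)-P_l(0)|$. The term $l=0$ vanishes.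

Let $l\ge1$ and $|x|\le\frac12$. In Laplace's formula $P_l(x)=\frac1\pi\int_0^\pi(x+i\sqrt{1-x^2}\cos\theta)^l\,d\theta$ the base has squared modulus $1-(1-x^2)\sin^2\theta$. With $1-t\le e^{-t}$ and $\sin\theta\ge2\theta/\pi$ on $[0,\pi/2]$,
\[
|P_l(x)|\le\frac2\pi\int_0^\infty e^{-2l(1-x^2)\theta^2/\pi^2}\,d\theta=\sqrt{\frac{\pi}{2l(1-x^2)}}\le\sqrt{\frac{2\pi}{3l}}\le\frac32\,l^{-1/2}.
\]
For $l\ge2$ the identity $(1-x^2)P_l'=l(P_{l-1}-xP_l)$ and $(l-1)^{-1/2}\le\sqrt2\,l^{-1/2}$ give
\[
|P_l'(x)|\le\tfrac43\,l\,\bigl(\tfrac32\sqrt2+\tfrac34\bigr)l^{-1/2}=(2\sqrt2+1)\,l^{1/2}\le4\,l^{1/2},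
\]
and $P_1'=1$. Hence $|P_l(\delta)-P_l(0)|\le\min(4l^{-1/2},4l^{1/2}|\delta|)$, and the minimum is at most the geometric mean $4|\delta|^{1/2}$.
\end{proof}

\subsection{Transport to $G$}

For $a\in\mathbb R$ let $D_a=\operatorname{diag}(e^a,e^{-a/2},e^{-a/2})$. The point of this choice is that $D_a$ commutes with $K_0$. We want to apply Lemma~\ref{lem:holder} on the copies $kD_aKD_ak'$ of $K$ in $G$, and for this we need elements of $A(G)$ of norm at most $1$ that equal $1$ on them. Fix a compact set $\Omega=K\Omega\subset G$ of positive measure $|\Omega|$ and let $u_0(s)=|\Omega|^{-1}\langle\lambda(s)1_\Omega,1_\Omega\rangle=|s\Omega\cap\Omega|/|\Omega|$. Then $\|u_0\|\le1$ by (F2), and $u_0=1$ on $K$. For $k,k'\in K$ let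
\[
u_{a,k,k'}(g)=u_0(D_a^{-1}k^{-1}g\,k'^{-1}D_a^{-1}),
\]
so that $\|u_{a,k,k'}\|\le1$ by (F3) and $u_{a,k,k'}(kD_axD_ak')=1$ for $x\in K$.

Fix $w\in A(G)$ and put
\[
F=1-w,\qquad\varphi(g)=\int_K\!\int_KF(kgk')\,dk\,dk',\qquad N_a=\sup_{k,k'\in K}\|Fu_{a,k,k'}\|.
\]
The function $F$ is not in $A(G)$, but $Fu=u-wu$ is, for every $u\in A(G)$.

\begin{lemma}\label{lem:transport}
$|\varphi(D_ak_\delta D_a)-\varphi(D_ak_0D_a)|\le4|\delta|^{1/2}N_a$ for $a\in\mathbb R$ and $|\delta|\le\frac12$.
\end{lemma}

\begin{proof}
For $\kappa,\kappa'\in K_0$ we have $D_a\kappa k_\delta\kappa'D_a=\kappa D_ak_\delta D_a\kappa'$, and $\varphi$ is invariant under $K$ on both sides. So $\varphi(D_ak_\delta D_a)=\int_K\varphi(D_axD_a)\,d\tau_\delta(x)$, and the difference in the lemma equals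
\[
\int_K\!\int_K\Bigl(\int_Ky_{k,k'}\,d(\tau_\delta-\tau_0)\Bigr)dk\,dk',\qquad y_{k,k'}(x)=F(kD_axD_ak')=(Fu_{a,k,k'})(kD_axD_ak').
\]
The function $y_{k,k'}$ is the restriction to $K$ of a two-sided translate of $Fu_{a,k,k'}$, so $\|y_{k,k'}\|_{A(K)}\le N_a$ by (F3) and (F6). By (F4) and Lemma~\ref{lem:holder} the inner integral is at most $4|\delta|^{1/2}N_a$ in modulus.
\end{proof}

\subsection{Singular values}

Every $g\in G$ is $k\operatorname{diag}(e^r,e^s,e^t)k'$ with $k,k'\in K$, where $e^r,e^s,e^t$ are the singular values of $g$ in any order and $r+s+t=0$. So $\varphi(g)=f(r,s,t)$, where $f(r,s,t)=\varphi(\operatorname{diag}(e^r,e^s,e^t))$ is symmetric.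

Let $a>0$ and $\delta\ge0$. The matrix $D_ak_\delta D_a$ consists of the diagonal entry $e^{-a}$ and the block
\[
B=\begin{pmatrix}e^{2a}\delta&-e^{a/2}\sqrt{1-\delta^2}\\e^{a/2}\sqrt{1-\delta^2}&e^{-a}\delta\end{pmatrix},\qquad\det B=e^a .
\]
If $B$ has singular values $e^r\ge e^s$, then $r+s=a$, and $e^{2r}+e^{2s}$ is the sum of the squares of the entries, so
\[
(e^r-e^s)^2=e^{4a}\delta^2+2e^a(1-\delta^2)+e^{-2a}\delta^2-2e^a=\delta^2(e^{2a}-e^{-a})^2 .
\]
The product and the difference determine $e^r$ and $e^s$. Thus a pair $r\ge s$ with $r+s=a$ is realized by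
\begin{equation}\label{eq:delta}
\delta=\frac{e^r-e^s}{e^{2a}-e^{-a}}
\end{equation}
whenever this number is at most $1$, and $\delta=0$ corresponds to $r=s=a/2$. The denominator is of order $e^{2a}$, so an exponentially small $\delta$ moves $r$ from $a/2$ to beyond $a$. Since $k_\delta$ is orthogonal, $D_{-a}k_\delta D_{-a}$ is the inverse transpose of $D_ak_\delta D_a$ and has the singular values $e^a,e^{-s},e^{-r}$. Lemma~\ref{lem:transport}, applied with $a$ and with $-a$, gives for $r+s=a>0$, $r\ge s$ and $\delta\le\frac12$ as in \eqref{eq:delta}: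
\begin{align}
|f(r,s,-a)-f(\tfrac a2,\tfrac a2,-a)|&\le4\delta^{1/2}N_a,\label{eq:move1}\\
|f(a,-s,-r)-f(a,-\tfrac a2,-\tfrac a2)|&\le4\delta^{1/2}N_{-a}.\label{eq:move2}
\end{align}
The first inequality moves along a line on which the last coordinate is fixed, the second along a line on which the first coordinate is fixed. The part of either line that is within reach is bounded, but alternating the two moves leads to infinity (Figure~\ref{fig:zigzag}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (0,0) -- (4.3,2.483) node[right] {$r=s$};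
\draw (0,0) -- (4.3,-2.483) node[right] {$s=t$};
\draw[dotted] (0,0) -- (5.6,0) node[right] {$s=0$};
\foreach \x in {2,3,4} {
  \draw[dashed] ({0.75*\x},{0.433*\x}) -- (\x,0);
  \draw[dashed] ({0.75*\x+0.75},{-0.433*\x-0.433}) -- ({\x+0.5},-0.866);
  \draw[very thick] (\x,0) -- ({\x+0.5},-0.866) -- ({\x+1},0);
  \draw[fill=white] ({0.75*\x},{0.433*\x}) circle (0.05);
  \draw[fill=white] ({0.75*\x+0.75},{-0.433*\x-0.433}) circle (0.05);
}
\foreach \x in {2,3,4,5} \fill (\x,0) circle (0.06);
\end{tikzpicture}
\caption{The region $r\ge s\ge t$ of the plane $r+s+t=0$ of logarithmic singular values in $SL(3,\mathbb R)$. The thick path joins the points $(b,0,-b)$, $b=2,3,4,5$ (black dots), through the corners $(b+1,-1,-b)$. Each thick segment lies on a line $t=-b$ or $r=b+1$, and both of its endpoints are compared with the point (open circle) where that line meets a wall.}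
\label{fig:zigzag}
\end{figure}

Let $b\ge2$ be an integer. We use \eqref{eq:move1} with $a=b$ and $(r,s)=(b,0)$, $(b+1,-1)$, and \eqref{eq:move2} with $a=b+1$ and $(r,s)=(b,1)$, $(b+1,0)$. In all four cases the numerator in \eqref{eq:delta} is at most $e^{b+1}$ and the denominator $e^{2a}(1-e^{-3a})$ is at least $e^{2b}(1-e^{-6})$, so $\delta\le e^{1-b}/(1-e^{-6})\le3e^{-b}\le3e^{-2}<\frac12$. The first two cases give $|f(b,0,-b)-f(b+1,-1,-b)|\le8\sqrt3\,e^{-b/2}N_b$, and the last two give $|f(b+1,-1,-b)-f(b+1,0,-b-1)|\le8\sqrt3\,e^{-b/2}N_{-b-1}$. Since $8\sqrt3<14$,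
\[
|f(b,0,-b)-f(b+1,0,-b-1)|\le14\,e^{-b/2}(N_b+N_{-b-1}).
\]
The sets $K\operatorname{diag}(e^b,1,e^{-b})K$ eventually leave every compact set and $w\in C_0(G)$, so $f(b,0,-b)\to1$. By (F5) choose $u_1\in A(G)$, independently of $w$, equal to $1$ on $K\operatorname{diag}(e^2,1,e^{-2})K$. On this set $F=Fu_1$, so $|f(2,0,-2)|\le\|Fu_1\|_\infty\le\|Fu_1\|$. Summing over $b$, we obtain for every $w\in A(G)$
\begin{equation}\label{eq:rigid}
1\le\|u_1-wu_1\|+\sum_{b\ge2}14\,e^{-b/2}(N_b+N_{-b-1}).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]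
Let $\mathcal C_b=\{e^{-b/4}u_{a,k,k'}:a\in\{b,-b-1\},\ k,k'\in K\}$ and $\mathcal C=\{0,u_1\}\cup\bigcup_{b\ge2}\mathcal C_b$. Each $\mathcal C_b$ is compact by (F3), as a union of two continuous images of $K\times K$, and lies in the ball of radius $e^{-b/4}$. In an open cover of $\mathcal C$, a set that contains $0$ contains all but finitely many $\mathcal C_b$, so $\mathcal C$ is compact. If $\|wu-u\|\le\varepsilon$ on $\mathcal C$, then $N_b,N_{-b-1}\le\varepsilon e^{b/4}$, and \eqref{eq:rigid} gives $1\le\varepsilon\bigl(1+28\sum_{b\ge2}e^{-b/4}\bigr)$. This is false for small $\varepsilon$.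
\end{proof}

The proof of Theorem~\ref{thm:main} is complete. Part (a) alone does not answer the question: $u_{a,k,k'}$ vanishes outside the compact set $KD_a\Omega\Omega^{-1}D_aK$, so finitely many of these functions always have an exact common unit by (F5). The obstruction is carried by the infinite family, and Proposition~\ref{prop:merge} is what makes it visible on a single function.

\section{Non-discrete groups}\label{sec:nondiscrete}

\subsection{Transfer of the biorthogonal system}

A group such as $\mathbb T$ has no room for spheres or for infinitely many coordinates, so the construction of Lemma~\ref{lem:torus} cannot be repeated in it. Instead we pass through an algebra that does not remember the group. If $E_1,E_2\subset H$ are sufficiently independent Cantor sets, the functions $(x,y)\mapsto w(x+y)$ on $E_1\times E_2$, $w\in A(H)$, fill up all of $C(E_1)\,\widehat\otimes\,C(E_2)$, and this algebra maps back onto $A(\mathbb T^\infty)$ compatibly with multiplication. Here a \emph{Cantor set} is a space homeomorphic to $\{0,1\}^{\mathbb N}$. Let $(v_k),(p_k),\mu$ be the system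 of Lemma~\ref{lem:torus}.

\begin{lemma}\label{lem:transfer}
Let $H$ be a non-discrete locally compact abelian group. There are a bounded linear map $\Theta:A(H)\to A(\mathbb T^\infty)$, a bounded sequence $(v_k')$ in $A(H)$ and $w_0\in A(H)$ with $\Theta(v_k'w)=v_k\Theta(w)$ for all $w\in A(H)$, and $\Theta(w_0)=1$.
\end{lemma}

\begin{proof}
By Rudin \cite[Theorem~5.2.2]{Rudin}, $H$ contains a Cantor set $E$ of one of two types. Either $E$ is a \emph{Kronecker set}: every continuous function of modulus $1$ on $E$ is a uniform limit on $E$ of characters of $H$. Or $E$ is \emph{of type $K_q$} for some integer $q\ge2$: every continuous function on $E$ with values in the $q$-th roots of unity is the restriction of a character. This is the only use of non-discreteness. Split $E=E_1\sqcup E_2$ according to the first binary digit; both pieces are clopen Cantor sets. Let $\mathcal V$ be the unital Banach algebra $C(E_1)\,\widehat\otimes\,C(E_2)$.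

\emph{Step 1: a homomorphism $\Sigma:A(H)\to\mathcal V$.} Put $\Phi(\chi)=\chi|_{E_1}\otimes\chi|_{E_2}$ for $\chi\in\widehat H$. Then $\|\Phi(\chi)\|=1$, $\Phi(\chi\chi')=\Phi(\chi)\Phi(\chi')$, and
\[
\|\Phi(\chi)-\Phi(\chi')\|\le\sup_{E_1}|\chi-\chi'|+\sup_{E_2}|\chi-\chi'| ,
\]
so $\Phi$ is continuous, the topology of $\widehat H$ being that of uniform convergence on compact sets. For $w=\int c(\chi)\chi\,d\chi$ with $c\in L^1(\widehat H)$ define $\Sigma w=\int c(\chi)\Phi(\chi)\,d\chi$. This is a contraction, and it is multiplicative because, by Fubini's theorem,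
\[
\int(c*c')(\chi)\Phi(\chi)\,d\chi=\iint c(\chi)c'(\chi')\Phi(\chi\chi')\,d\chi\,d\chi' .
\]

\emph{Step 2: $\Sigma$ is onto, with norm control.} Let $\mathcal B$ be the closure of the image of the unit ball of $A(H)$. It is closed, convex, and stable under multiplication by scalars of modulus at most $1$. It contains every $\Phi(\chi_0)$: for $c=1_N/|N|$ with $N$ a compact neighborhood of $\chi_0$ we have $\|\Sigma w-\Phi(\chi_0)\|\le\sup_{\chi\in N}\|\Phi(\chi)-\Phi(\chi_0)\|$. We claim that the unit ball of $\mathcal V$ lies in $\Gamma_E\mathcal B$ for some constant $\Gamma_E$. Locally constant functions of norm at most $1$ are dense in the unit ball of $C(E_i)$: partition $E_i$ into small clopen sets and take one value on each. So it suffices to show $f\otimes g\in\Gamma_E\mathcal B$ for locally constant $f,g$ of norm at most $1$.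

In the Kronecker case let $\phi\in C(E_1)$, $\psi\in C(E_2)$ have modulus $1$. They glue to a continuous function of modulus $1$ on $E$, which is a uniform limit of characters $\chi$; then $\Phi(\chi)\to\phi\otimes\psi$, so $\phi\otimes\psi\in\mathcal B$. A complex number of modulus at most $1$ is the mean of two numbers of modulus $1$, so $f$ and $g$ are means of two locally constant functions of modulus $1$, and $f\otimes g$ is a mean of four elements of $\mathcal B$. Here $\Gamma_E=1$.

In the case $K_q$, gluing shows that $\phi\otimes\psi=\Phi(\chi)\in\mathcal B$ for continuous $\phi,\psi$ with values in the $q$-th roots of unity. Let $\zeta=e^{2\pi i/q}$, and for a clopen set $A$ let $\phi_A=\zeta$ on $A$ and $\phi_A=1$ off $A$, so that $1_A=(1-\phi_A)/(1-\zeta)$. For clopen $A\subset E_1$, $A'\subset E_2$,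
\[
1_A\otimes1_{A'}=(1-\zeta)^{-2}\bigl(1\otimes1-\phi_A\otimes1-1\otimes\phi_{A'}+\phi_A\otimes\phi_{A'}\bigr)\in4|1-\zeta|^{-2}\mathcal B .
\]
A locally constant $f$ with values among $0=t_0<t_1<\dots<t_m\le1$ equals $\sum_i(t_i-t_{i-1})1_{\{f\ge t_i\}}$, a convex combination of $0$ and indicators of clopen sets. So $f\otimes g\in4|1-\zeta|^{-2}\mathcal B$ if $0\le f,g\le1$. A complex $f$ of norm at most $1$ is $f_1-f_2+if_3-if_4$ with $0\le f_j\le1$ locally constant, and the same holds for $g$; this gives sixteen terms and $\Gamma_E=64|1-\zeta|^{-2}$.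

Now let $T\in\mathcal V$, $\|T\|\le1$. By the claim, choose successively $w_i\in A(H)$ with $\|w_i\|\le2^{1-i}\Gamma_E$ and $\|T-\Sigma(w_1+\dots+w_i)\|\le2^{-i}$. Then $T=\Sigma(\sum w_i)$ and $\|\sum w_i\|\le2\Gamma_E$. So every $T\in\mathcal V$ has a preimage of norm at most $2\Gamma_E\|T\|$.

\emph{Step 3: $A(\mathbb T^\infty)$ inside $\mathcal V$.} The map $(\epsilon_j)\mapsto2\pi\sum\epsilon_j2^{-j}$ from $\{0,1\}^{\mathbb N}$ onto $\mathbb T$ is continuous and carries the coin-tossing measure to Haar measure. A bijection $\mathbb N\cong\mathbb N\times\mathbb N$ identifies $\{0,1\}^{\mathbb N}$ with its countable power. Hence there are continuous maps $\rho_i:E_i\to\mathbb T^\infty$ and probability measures $\nu_i$ on $E_i$ whose image under $\rho_i$ is the Haar probability measure $dx$. For $\phi\in C(E_i)$ the functional $g\mapsto\int\phi\,(g\circ\rho_i)\,d\nu_i$ on $L^1(\mathbb T^\infty)$ has norm at most $\|\phi\|_\infty$, so there is a contraction $\mathcal E_i:C(E_i)\to L^\infty(\mathbb T^\infty)$ with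
\[
\int(\mathcal E_i\phi)\,g\,dx=\int\phi\,(g\circ\rho_i)\,d\nu_i\qquad(g\in L^1(\mathbb T^\infty)).
\]
It averages $\phi$ over the fibers of $\rho_i$. The defining formula gives $\mathcal E_i1=1$ and $\mathcal E_i(\phi\cdot(h\circ\rho_i))=h\,\mathcal E_i\phi$ for $h\in C(\mathbb T^\infty)$. Define
\[
\Sigma_0:A(\mathbb T^\infty)\to\mathcal V,\quad\chi_n\mapsto(\chi_n\circ\rho_1)\otimes(\chi_n\circ\rho_2);\qquad R:\mathcal V\to A(\mathbb T^\infty),\quad\phi\otimes\psi\mapsto\mathcal E_1\phi*\mathcal E_2\psi .
\]
The map $\Sigma_0$ is a contraction on $\ell^1(\Lambda)$. The map $R$ is a contraction because $\|f*g\|_{A(\mathbb T^\infty)}=\sum_n|\widehat f(n)\widehat g(n)|\le\|f\|_2\|g\|_2\le\|f\|_\infty\|g\|_\infty$, and $R(1\otimes1)=1*1=1$. For a character $\chi$ one has $(\chi f)*(\chi g)=\chi\cdot(f*g)$, since $\chi(y)\chi(x-y)=\chi(x)$. Therefore $R(\Sigma_0\chi_n\cdot(\phi\otimes\psi))=(\chi_n\mathcal E_1\phi)*(\chi_n\mathcal E_2\psi)=\chi_nR(\phi\otimes\psi)$, and by bilinearity and continuity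
\[
R(\Sigma_0h\cdot T)=h\,R(T)\qquad(h\in A(\mathbb T^\infty),\ T\in\mathcal V).
\]

\emph{Step 4.} Put $\Theta=R\circ\Sigma$. By Step 2 choose $v_k'$ with $\Sigma v_k'=\Sigma_0v_k$ and $\|v_k'\|\le2\Gamma_E\|v\|$, and $w_0$ with $\Sigma w_0=1\otimes1$. Then $\Theta(v_k'w)=R(\Sigma_0v_k\cdot\Sigma w)=v_k\Theta(w)$ and $\Theta(w_0)=R(1\otimes1)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:abelian}]
\emph{Suppose $G$ fails} (P). The sequences $(v_k')$, $(p_k\circ\Theta)$ and the functional $\mu\circ\Theta$ form a biorthogonal system on $H$. Indeed, (S1) is part of Lemma~\ref{lem:transfer}, (S2) holds with the constant $\Gamma\|\Theta\|$, (S3) follows from $p_k(\Theta(v_j'w))=p_k(v_j\Theta(w))=\delta_{jk}\mu(\Theta(w))$, and $\mu(\Theta(w_0))=\mu(1)=1$. By Proposition~\ref{prop:merge}, $A(G\times H)$ has no approximate identity.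

\emph{Suppose $G$ has} (P). Let $U\in A(G\times H)$. By Lemma~\ref{lem:tensor}, $U=\sum x_k\otimes y_k$ with $x_k\neq0$ and $\sum\|x_k\|\,\|y_k\|<\infty$. Choose $t_k\to\infty$ with $\sum t_k\|x_k\|\,\|y_k\|<\infty$, and put $u_k=x_k/(t_k\|x_k\|)$ and $z_k=t_k\|x_k\|y_k$. Then $U=\sum u_k\otimes z_k$ with $u_k\to0$ and $\sum\|z_k\|<\infty$. The set $\{0\}\cup\{u_k\}$ is compact, so for $\varepsilon>0$ property (P) gives $w\in A(G)$ with $\|wu_k-u_k\|\le\varepsilon$ for all $k$. For $z\in A(H)$,
\[
\|(w\otimes z)U-U\|\le\sum_k\|wu_k\|\,\|zz_k-z_k\|+\varepsilon\sum_k\|z_k\| .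
\]
Let $z$ run through a bounded approximate identity of $A(H)=L^1(\widehat H)$. The tail of the first sum is small uniformly in $z$, and each of the finitely many remaining terms tends to $0$; so the first sum is at most $\varepsilon$ for $z$ far enough out. For finitely many $U$, apply (P) to the union of the compact sets and take $z$ far enough out for all of them. By the criterion with finite sets from Section~\ref{sec:intro}, $A(G\times H)$ has an approximate identity.
\end{proof}

The second half of the proof does not use that $H$ is non-discrete. The first half does, by Remark~\ref{rem:discrete}; for trivial $H$ it would decide the case of $SL(3,\mathbb R)$.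

\subsection{Arbitrary non-discrete factors}

\begin{proof}[Proof of Corollary~\ref{cor:nondiscrete}]
It suffices to find a non-discrete closed abelian subgroup $B$ of $L$. Then $G\times B$ is a closed subgroup of $G\times L$, so $A(G\times B)$ has an approximate identity by (F6), and Theorem~\ref{thm:abelian} gives (P).

By Zelmanov \cite{Zel}, every infinite compact group contains an infinite abelian subgroup. The closure of that subgroup is abelian, compact and infinite, hence non-discrete. So we are done as soon as $L$ has an infinite compact subgroup.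

If $L$ is totally disconnected, it has a compact open subgroup, which is infinite because a finite open subgroup would make $L$ discrete. Otherwise the identity component $L_0$ is a nontrivial closed connected subgroup. By the Gleason--Yamabe theorem (Montgomery--Zippin), $L_0$ has a compact normal subgroup $N$ such that $L_0/N$ is a Lie group. If $N$ is infinite, we are done. If $N$ is finite, the quotient map $L_0\to L_0/N$ is a local isomorphism, so $L_0$ is a Lie group, of positive dimension because it is connected and nontrivial. The closure of a nontrivial one-parameter subgroup is abelian, connected and nontrivial, hence non-discrete.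

By Theorem~\ref{thm:main}(a) and what we have just proved, $A(SL(3,\mathbb R)\times L)$ has no approximate identity for non-discrete $L$, and by (F6) neither has $A(\mathcal G)$ if $\mathcal G$ contains such a product as a closed subgroup. For $n\ge4$ consider in $SL(n,\mathbb R)$ the matrices $\operatorname{diag}(e^tg,e^{-3t},1,\dots,1)$ with $g\in SL(3,\mathbb R)$, $t\in\mathbb R$. They are exactly the elements of this block shape whose $(4,4)$ entry is nonnegative, since that entry cannot vanish; so they form a closed subgroup. The number $t$, and then $g$, depend continuously on the matrix, so the subgroup is isomorphic to $SL(3,\mathbb R)\times\mathbb R$.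
\end{proof}

\section{The approximation property}\label{sec:AP}

A function $w$ on $G$ is a \emph{multiplier} of $A(G)$ if $wA(G)\subset A(G)$. The adjoint of $u\mapsto wu$ is the normal (that is, weak* continuous) map $M_w$ on $VN(G)$ with $M_w\lambda(s)=w(s)\lambda(s)$. Let $\mathbb M_n$ be the algebra of complex $n\times n$ matrices. The multiplier $w$ is \emph{completely bounded} if the maps $M_w\otimes\mathrm{id}$ on $VN(G)\otimes\mathbb M_n$ are bounded uniformly in $n$; then $M_w\otimes\mathrm{id}$ is also defined as a bounded normal map on $VN(G)\,\overline\otimes\,B(\ell^2)$. The completely bounded multipliers form a Banach space $M_0A(G)$ that contains $A(G)$ and the constant $1$, and it is the dual of a Banach space $Q(G)$. We use the following definition and results of Haagerup and Kraus \cite[Section~1]{HK}.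
\begin{itemize}
\item[(HK0)] $G$ has the AP if $1$ lies in the $\sigma(M_0A(G),Q(G))$-closure of $A(G)$.
\item[(HK1)] Every $\omega\in Q(G)$ has the form $\omega(w)=\langle(M_w\otimes\mathrm{id})X,U\rangle$ with $X\in C^*_\lambda(G)\otimes_{\min}\mathcal K(\ell^2)$ and $U\in(VN(G)\,\overline\otimes\,B(\ell^2))_*$.
\item[(HK2)] Finite products of groups with the AP have the AP, and amenable groups have the AP.
\item[(HK3)] If $G$ has the AP, then $A(G)$ has an approximate identity.
\end{itemize}
In (HK1), $C^*_\lambda(G)$ is the reduced group $C^*$-algebra and $\mathcal K(\ell^2)$ the algebra of compact operators; we use only that $X$ is an element of $VN(G)\,\overline\otimes\,B(\ell^2)$. Write $w\cdot U$ for the normal functional $U\circ(M_w\otimes\mathrm{id})$.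

By (HK1), the AP follows once every $U$ is a norm limit of functionals $w\cdot U$ with $w\in A(G)$. Such a $U$ is an infinite matrix of elements of $A(G)$, whereas (P) speaks about scalar functions. The group $S=SU(2)$ has exactly one irreducible representation in each dimension, so $A(G\times S)$ stores matrices of all finite sizes with the right norm. The price is that (P) for $G\times S$ produces a function $W$ of two variables where we need one of the form $w\otimes1$. Averaging over $S$ repairs this, and it requires an approximate unit on a whole $S$-orbit, a compact set that is in general infinite.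

\begin{proof}[Proof of Theorem~\ref{thm:AP}]
(i)$\Rightarrow$(ii): $G\times L$ has the AP by (HK2), and (HK3) applies. (ii)$\Rightarrow$(iii): the compact group $S\times\mathbb T$ is amenable, so it has the AP by (HK2).

(iii)$\Rightarrow$(i). By Theorem~\ref{thm:abelian} with $H=\mathbb T$, the group $G\times S$ has (P). By the Hahn--Banach theorem, the weak* closure of the subspace $A(G)$ in $M_0A(G)$ is the annihilator of the set of all $\omega\in Q(G)$ that vanish on $A(G)$. So let $\omega$ vanish on $A(G)$, with $X,U$ as in (HK1). We must show $\omega(1)=0$.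

\emph{Cutting $U$ into finite matrices.} Let $q_n$ be the projection of $\ell^2$ onto the first $n$ coordinates, and let $U^{(n)}(Y)=U((1\otimes q_n)Y(1\otimes q_n))$. A normal functional has the form $\sum_i\langle\,\cdot\,\xi_i,\eta_i\rangle$ with $\sum\|\xi_i\|\,\|\eta_i\|<\infty$, and $1\otimes q_n\to1$ strongly, so $U^{(n)}\to U$ in norm. Choose $n_1<n_2<\cdots$ with $\|U-U^{(n_i)}\|\le2^{-i}$, and put $U_1=U^{(n_1)}$, $U_i=U^{(n_i)}-U^{(n_{i-1})}$. Then $\sum\|U_i\|<\infty$, $U=\sum U_i$, and $U_i$ is unchanged by compression with $1\otimes q_{n_i}$. A functional with this property has the same norm as its restriction to the corner $(1\otimes q_{n_i})(VN(G)\,\overline\otimes\,B(\ell^2))(1\otimes q_{n_i})=VN(G)\otimes\mathbb M_{n_i}$. The map $M_w\otimes\mathrm{id}$ commutes with the compression, as one sees on elementary tensors and then by normality. Hence $w\cdot U_i-U_i$ has the same property, and its norm can be computed in $(VN(G)\otimes\mathbb M_{n_i})_*$.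

\emph{Encoding in $A(G\times S)$.} Let $\pi_n$ be the irreducible representation of $S$ of dimension $n$. By the Peter--Weyl theorem, $VN(S)$ is the algebra of bounded sequences $(T_n)$, $T_n\in\mathbb M_n$, with $\lambda_S(h)=(\pi_n(h))_n$. Since $\lambda_{G\times S}(s,h)=\lambda(s)\otimes\lambda_S(h)$, the algebra $VN(G\times S)=VN(G)\,\overline\otimes\,VN(S)$ is the $\ell^\infty$-sum of the blocks $VN(G)\otimes\mathbb M_n$, and $A(G\times S)$ is the $\ell^1$-sum of their preduals. For $w\in A(G)$, the adjoint of multiplication by $w\otimes1$ and the blockwise map $(M_w\otimes\mathrm{id})_n$ are both normal and both multiply $\lambda_{G\times S}(s,h)$ by $w(s)$. These operators span a weak* dense subspace, so the two maps agree. Let $Z\in A(G\times S)$ have the restriction of $U_i$ as its component in block $n_i$, and $0$ in all other blocks; the $n_i$ are distinct and $\|Z\|=\sum\|U_i\|<\infty$. Then for all $w\in A(G)$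
\begin{equation}\label{eq:encode}
\|w\cdot U-U\|\le\sum_i\|w\cdot U_i-U_i\|=\|(w\otimes1)Z-Z\|.
\end{equation}

\emph{Averaging.} For $h\in S$ let $(L_hW)(s,x)=W(s,hx)$. By (F3) each $L_h$ is an isometric algebra automorphism of $A(G\times S)$, and $h\mapsto L_h^{\pm1}W$ is norm-continuous. So $\{L_hZ:h\in S\}$ is compact, and for $\varepsilon>0$ property (P) gives $W\in A(G\times S)$ with $\|W\,L_hZ-L_hZ\|\le\varepsilon$ for all $h$. The vector-valued integral $\int_SL_h^{-1}W\,dh$ lies in $A(G\times S)$, and by invariance of Haar measure its value at $(s,x)$ is $w(s):=\int_SW(s,h)\,dh$. Thus it equals $w\otimes1$, and $w\in A(G)$ by (F6), as its restriction to $G\times\{1\}$. Therefore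
\[
\|(w\otimes1)Z-Z\|\le\int_S\|(L_h^{-1}W)Z-Z\|\,dh=\int_S\|W\,L_hZ-L_hZ\|\,dh\le\varepsilon .
\]

\emph{Conclusion.} Since $M_1=\mathrm{id}$ and $\omega(w)=0$, inequality \eqref{eq:encode} gives
\[
|\omega(1)|=|\omega(1)-\omega(w)|=|\langle X,U-w\cdot U\rangle|\le\varepsilon\|X\| .
\]
As $\varepsilon$ is arbitrary, $\omega(1)=0$.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:abelian}, condition (iii) says that $G\times SU(2)$ has (P). Condition (ii) with $L=\mathbb T$ and Theorem~\ref{thm:abelian} show that the AP implies (P); with Theorem~\ref{thm:main}(a) it follows that $SL(3,\mathbb R)$ does not have the AP.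
\end{remark}

\begin{thebibliography}{9}

\bibitem{HK}
Haagerup and Kraus, \emph{Approximation properties for group $C^*$-algebras and group von Neumann algebras}, Trans. AMS 344 (1994).

\bibitem{LdlS}
Lafforgue and de la Salle, Duke Math. J. 160 (2011).

\bibitem{LT}
Jean Ludwig and Lyudmila Turowska, \emph{On the connection between sets of operator synthesis and sets of spectral synthesis for locally compact groups}, arXiv:math/0411186 (2004).

\bibitem{Rudin}
Rudin, \emph{Fourier Analysis on Groups}.

\bibitem{Zel}
Zelmanov, \emph{On periodic compact groups}, Israel J. Math. 77 (1992).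

\end{thebibliography}
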